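\title{The Error Exponent of the Information Bottleneck Channel\\ under Constant Composition Codes}


\begin{abstract}
A transmitter reaches a receiver through a discrete memoryless channel followed by a relay, which forwards its observation over a noiseless link of rate $B$ without knowing the codebook. For codebooks drawn from the constant-composition ensemble we prove that the error exponent is bounded above by a sphere-packing expression $E_{\rm sp}$ that contains the term $I(X;U|Y)$, which answers affirmatively a question posed by Wu and Joudeh. We also determine the exponent exactly: the constraint $I(X;U)\le R$ in $E_{\rm sp}$ is replaced by the penalty $|I(X;U)-R|^+$. The converse labels each letter observed by the relay with a quantized version of its conditional law given the bin index and the past observations. These labels depend causally on the observed sequence, so exact type counting applies to them. We further bound the auxiliary alphabet, determine the rates at which the exponent is positive, show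 under a full-support condition that it equals $E_{\rm sp}$ near the largest such rate, and show that it can be strictly smaller than $E_{\rm sp}$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The channel}
All logarithms, entropies, mutual informations and divergences are in nats. Throughout, $\inf\emptyset=+\infty$, $0\log0=0$, $|t|^+=\max\{t,0\}$, and $\mathcal P(\mathcal A)$ is the set of distributions on a finite set $\mathcal A$.

Let $\mathcal X,\mathcal Y$ be finite alphabets and let $W=P_{Y|X}$ be a discrete memoryless channel from a transmitter to a relay. A noiseless link of rate $B>0$ connects the relay to the receiver. Fix a rational distribution $P_X$ on $\mathcal X$. A block length $n$ is \emph{admissible} if $nP_X(x)$ is an integer for every $x$, and only admissible $n$ are considered. The type class $T^n_{P_X}$ is the set of sequences in $\mathcal X^n$ with empirical distribution $P_X$.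

Let $R>0$. A message $m$, uniform on $\{1,\dots,M_n\}$ with $M_n=\lceil e^{nR}\rceil$, selects a codeword from the codebook $\mathcal C_n=(\mathbf x(1),\dots,\mathbf x(M_n))$. The codewords are drawn independently and uniformly from $T^n_{P_X}$. The transmitter and the receiver know the realized codebook; the relay does not. The relay observes the channel output $\mathbf y\in\mathcal Y^n$ and sends $\phi_n(\mathbf y)$, where
\[
\phi_n:\mathcal Y^n\to\{1,\dots,\lfloor e^{nB}\rfloor\}
\]
does not depend on $\mathcal C_n$. The receiver applies a decoder $\psi_n(\,\cdot\,;\mathcal C_n)$ to $\phi_n(\mathbf y)$. Let $P_e^{(n)}$ be the error probability, averaged over message, channel and codebook. The error exponent $E=E(R,B,P_X)$ is the supremum over all sequences $(\phi_n,\psi_n)$ of $\limsup_n-\frac1n\log P_e^{(n)}$.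

\subsection{The guess}\label{sec:guess}
What exponent should one expect? Think of the relay as a quantizer. Suppose $\mathbf y$ has type $Q_Y$. The relay sees this type, chooses a test channel $P_{U|Y}$ into a finite alphabet $\mathcal U$, and replaces $\mathbf y$ by a sequence $\mathbf u$ such that $(\mathbf u,\mathbf y)$ has joint type $Q_YP_{U|Y}$. About $e^{nI(Q_Y,P_{U|Y})}$ sequences $\mathbf u$ suffice for this, where $I(Q_Y,P_{U|Y})$ is the mutual information between $Y\sim Q_Y$ and the output $U$ of $P_{U|Y}$; so one needs $I(Q_Y,P_{U|Y})\le B$. The transmitted codeword then has some joint type $Q_{XYU}=Q_YP_{U|Y}Q_{X|UY}$ with $(\mathbf y,\mathbf u)$, and its $X$-marginal is $P_X$. To first order in the exponent, this joint type occurs with probability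
\[
\exp\bigl\{-n\bigl[D(Q_{Y|X}\|W|P_X)+I_Q(X;U|Y)\bigr]\bigr\},
\]
where $D(Q_{Y|X}\|W|P_X)=\sum_xP_X(x)D(Q_{Y|X=x}\|W(\cdot|x))$. The divergence is the price for the channel to behave like $Q_{Y|X}$. The conditional mutual information is the price for $\mathbf x$ to look correlated with $\mathbf u$ beyond what $\mathbf y$ explains: the relay does not know the codebook, so $\mathbf x$ can influence $\mathbf u$ only through $\mathbf y$. Finally, if $I_Q(X;U)<R$, about $e^{n(R-I_Q(X;U))}$ wrong codewords fit $\mathbf u$ as well as the right one, and the receiver is lost. Letting chance choose $Q_Y$, the relay respond with $P_{U|Y}$, and chance complete the joint type, one arrives at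
\[
E_{\rm sp}(R,B,P_X)=\min_{Q_Y}\ \max_{\substack{P_{U|Y}:\\ I(Q_Y,P_{U|Y})\le B}}\ \min_{\substack{Q_{X|UY}:\\ Q_X=P_X,\ I_Q(X;U)\le R}} D(Q_{Y|X}\|W|P_X)+I_Q(X;U|Y).
\]
The maximum is a supremum over all finite alphabets $\mathcal U$ and all channels $P_{U|Y}$, and each minimum is an infimum wherever it is not attained. This looks like a sphere-packing bound strengthened so as to incorporate $I_Q(X;U|Y)$. The question posed in \cite{WJ} is whether it is a bound: \emph{is $E(R,B,P_X)\le E_{\rm sp}(R,B,P_X)$ for all $R,B>0$ and every rational $P_X$?}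

The heuristic describes one kind of relay. An arbitrary $\phi_n$ merely partitions $\mathcal Y^n$ into bins, with no sequence $\mathbf u$ in sight, and the proof must produce one. The heuristic also points to a sharper expression. The codebook is random and unknown to the relay, so even when $I_Q(X;U)>R$ a wrong codeword fits $\mathbf u$ with probability about $e^{-n(I_Q(X;U)-R)}$, and this event enters the average $P_e^{(n)}$. This suggests
\[
E^*(R,B,P_X)=\inf_{Q_Y}\ \sup_{\substack{\mathcal U,\,P_{U|Y}:\\ I(Q_Y,P_{U|Y})\le B}}\ \inf_{\substack{Q_{X|UY}:\\ Q_X=P_X}}\Bigl\{D(Q_{Y|X}\|W|P_X)+I_Q(X;U|Y)+|I_Q(X;U)-R|^+\Bigr\}.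
\]

\subsection{Results}
\begin{theorem}\label{thm:A}
For all $R>0$, $B>0$ and rational $P_X$,
\[
E(R,B,P_X)\le E^*(R,B,P_X)\le E_{\rm sp}(R,B,P_X).
\]
\end{theorem}

So the answer to the question is yes. The first inequality is in fact an equality.

\begin{theorem}\label{thm:B}
For all $R>0$, $B>0$ and rational $P_X$ we have $E(R,B,P_X)=E^*(R,B,P_X)$. More precisely, if $P_n^\star$ denotes the minimum of $P_e^{(n)}$ over all $(\phi_n,\psi_n)$, then $\lim_n-\frac1n\log P_n^\star=E^*(R,B,P_X)$ along admissible $n$.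
\end{theorem}

Write $P_{XY}=P_XW$, with $Y$-marginal $P_Y$, and let $I(P_X,W)$ be the mutual information under $P_{XY}$. Put
\[
C=C(B,P_X)=\sup\{I(X;U):\ (X,Y,U)\sim P_{XY}P_{U|Y},\ I(Y;U)\le B\},
\]
the supremum being over all finite $\mathcal U$ and all $P_{U|Y}$.

\begin{theorem}\label{thm:C}
Let $B>0$ and let $P_X$ be rational.
\begin{enumerate}
\item Let $R>0$. In both $E^*$ and $E_{\rm sp}$ one may restrict to $|\mathcal U|\le|\mathcal Y|+1$. In $E^*$ all three extrema are attained.
\item Let $R>0$. Then $E>0$ if and only if $R<C$. Moreover $E\le|C-R|^+$, and $E=E_{\rm sp}=0$ if $R\ge C$.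
\item Suppose $I(P_X,W)>0$ and $W(y|x)>0$ whenever $P_X(x)P_Y(y)>0$. Then there is $R_{\rm cr}<C$ such that $E=E_{\rm sp}$ for all $R>0$ with $R\ge R_{\rm cr}$.
\item The inequality $E\le E_{\rm sp}$ can be strict: for the noiseless channel and $0<R<\min\{B,H(P_X)\}$,
\[
E=\min\{B,H(P_X)\}-R\qquad\text{while}\qquad E_{\rm sp}=\infty.
\]
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:B} and part~1, the exponent equals
\[
\min_{Q_Y}\ \max_{\substack{P_{U|Y}:\ |\mathcal U|\le|\mathcal Y|+1\\ I(Q_Y,P_{U|Y})\le B}}\ \min_{\substack{Q_{X|UY}:\\ Q_X=P_X}}\ D(Q_{Y|X}\|W|P_X)+I_Q(X;U|Y)+|I_Q(X;U)-R|^+ .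
\]

Section~\ref{sec:small} works out two small cases that together contain the idea of the converse. Section~\ref{sec:prelim} rewrites the formulas in terms of joint laws and collects facts about types. Sections~\ref{sec:converse}, \ref{sec:ach} and~\ref{sec:structure} prove Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C}.

\section{Two small cases}\label{sec:small}

\subsection{The noiseless channel: random codewords collide in bins}\label{sec:noiseless}
Let $\mathcal X=\mathcal Y$ and let $W$ be the identity, so that the relay observes the codeword itself. Write $T=T^n_{P_X}$, $M=M_n$, and let $p_l=|\phi_n^{-1}(l)\cap T|/|T|$ be the probability that a codeword falls into bin $l$. If $N_l$ codewords fall into bin $l$, the receiver, which names at most one message per bin, errs on at least $(N_l-1)^+$ of their messages. Hence $P_e^{(n)}\ge\frac1M\sum_l\mathbb E(N_l-1)^+$. Since $N_l$ is binomial with parameters $M,p_l$, we have $\mathbb E(N_l-1)^+=Mp_l-\Pr[N_l\ge1]=Mp_l-1+(1-p_l)^M$. We claim that for every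 integer $M\ge2$ and $p\in[0,1]$,
\begin{equation}\label{eq:crowd}
Mp-\bigl(1-(1-p)^M\bigr)\ \ge\ \frac{Mp}4\min\{1,(M-1)p\}.
\end{equation}
Indeed $1-(1-p)^M=p\sum_{j=0}^{M-1}(1-p)^j$, so the left side is $p\sum_{j=0}^{M-1}(1-(1-p)^j)\ge p\sum_{j=0}^{M-1}(1-e^{-pj})$. The function $t\mapsto1-e^{-pt}$ is concave and vanishes at $0$, so $1-e^{-pj}\ge\frac j{M-1}(1-e^{-p(M-1)})$ for $0\le j\le M-1$. As $\sum_{j=0}^{M-1}j=M(M-1)/2$, the left side of \eqref{eq:crowd} is at least $\frac{Mp}2(1-e^{-p(M-1)})$. Finally $1-e^{-s}\ge(1-e^{-1})\min\{1,s\}\ge\frac12\min\{1,s\}$ for $s\ge0$, by concavity on $[0,1]$ and monotonicity.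

Since $R>0$ we have $M\ge2$, and therefore $P_e^{(n)}\ge\frac14\sum_lp_l\min\{1,(M-1)p_l\}$. There are at most $e^{nB}$ bins, so the bins with $p_l<\frac12e^{-nB}$ have total probability at most $\frac12$; the remaining ``heavy'' bins carry at least $\frac12$. When $e^{nR}\ge2$ we have $M-1\ge\frac12e^{nR}$, and so
\[
P_e^{(n)}\ge\tfrac18\min\{1,\tfrac14e^{-n(B-R)}\}\ge\tfrac1{32}e^{-n|B-R|^+}.
\]
Moreover every bin that meets $T$ has $p_l\ge1/|T|\ge e^{-nH(P_X)}$, so also $P_e^{(n)}\ge\frac18e^{-n|H(P_X)-R|^+}$. Thus, for $0<R<\min\{B,H(P_X)\}$, the exponent is at most $\min\{B,H(P_X)\}-R$.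

Now evaluate the two formulas for such $R$. If $D(Q_{Y|X}\|W|P_X)<\infty$ and $Q_X=P_X$, then $X=Y$ with $Q$-probability one. So only $Q_Y=P_X$ gives a finite value, and then $D=0$, $I_Q(X;U|Y)=0$ and $I_Q(X;U)=I(Q_Y,P_{U|Y})$. The largest value of $I(P_X,P_{U|Y})$ not exceeding $B$ is $\min\{B,H(P_X)\}$. It is attained by the \emph{erasure channel}, which outputs $U=Y$ with probability $s=\min\{1,B/H(Y)\}$ and an erasure symbol otherwise, independently of $Y$, so that $I(Y;U)=sH(Y)$. Hence
\begin{equation}\label{eq:noiseless}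
E^*=\min\{B,H(P_X)\}-R,\qquad E_{\rm sp}=\infty;
\end{equation}
the second equality holds because, when $Q_Y=P_X$ and the relay uses this erasure channel, no $Q$ of finite cost satisfies $I_Q(X;U)\le R$.

The lesson is that a random codebook makes errors that sphere packing does not see: two codewords may fall into one bin, and at low rate this rare event is the dominant one. Inequality \eqref{eq:crowd} measures it. To use that inequality we looked for bins that are heavy individually and together carry a good share of the total.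

\begin{remark}\label{rem:oblivious}
Obliviousness matters already here. Let $R<B<H(P_X)$. A relay that knew the codebook could, for large $n$, send the smallest $m$ with $\mathbf x(m)=\mathbf y$. It would fail only if another codeword equals the transmitted one, which has probability at most $M_n/|T|$. Since $|T|$ equals $e^{nH(P_X)}$ up to a factor polynomial in $n$, the exponent would be at least $H(P_X)-R$, larger than $B-R$.
\end{remark}

\subsection{A single bin: labels that count correctly}\label{sec:bin}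
For a noisy channel the size of a bin no longer suffices. Let $A\subseteq\mathcal Y^n$ be a bin. Each $\mathbf y\in A$ should receive a label sequence $\mathbf u(\mathbf y)$ over a finite alphabet such that the following hold, up to subexponential factors, for all joint types $\tau$ of $(\mathbf u(\mathbf y),\mathbf y)$ and $\sigma$ of $(\mathbf x,\mathbf u(\mathbf y),\mathbf y)$ that occur with $\mathbf y\in A$:
\begin{itemize}
\item[(L1)] for each $\mathbf x$, at most $e^{nH_\sigma(Y|XU)}$ sequences $\mathbf y\in A$ give the joint type $\sigma$, and at most $e^{nH_\tau(Y|U)}$ give the joint type $\tau$;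
\item[(L2)] $|A|\ge e^{nH_\tau(Y|U)}$.
\end{itemize}
(L1) limits how well the bin can serve a single codeword. (L2) says that the bin contains many outputs and is therefore exposed to many codewords. If $A$ is a conditional type class $\{\mathbf y:(\mathbf u,\mathbf y)\in T_\tau^n\}$ of one fixed sequence $\mathbf u$, both hold with the label $\mathbf u$. But the bins are arbitrary.

Consider the repetition bin $A=\{\mathbf y\in\{0,1\}^n:\ y_{2j}=y_{2j-1}\text{ for }1\le j\le n/2\}$ with $n$ even, so that $|A|=2^{n/2}$. Let $\mathbf Y$ be uniform on $A$ and label position $i$ by the conditional law of $Y_i$ given $Y^{i-1}=y^{i-1}$, where $y^{i-1}=(y_1,\dots,y_{i-1})$. At odd positions the label is the uniform law, written $\frac12$; at even positions it is the point mass $\delta_{y_{i-1}}$. If $\mathbf y\in A$ has a fraction $p$ of ones, then the joint type is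
\[
\tau(\tfrac12,0)=\tau(\delta_0,0)=\tfrac12(1-p),\qquad\tau(\tfrac12,1)=\tau(\delta_1,1)=\tfrac12p,
\]
so $H_\tau(Y|U)=\frac12h(p)$ with $h(p)=-p\log p-(1-p)\log(1-p)$. There are $\binom{n/2}{pn/2}\le e^{\frac n2h(p)}$ such $\mathbf y$, in accordance with (L1). Given $\mathbf x$, the even positions again add nothing to the count: after the past, they are determined. The product of the predicted probabilities along any $\mathbf y\in A$ is $(\frac12)^{n/2}=1/|A|$, and $|A|=e^{\frac n2\log2}\ge e^{\frac n2h(p)}$, which is (L2).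

Two other natural labelings fail. The marginal law of $Y_i$ is uniform at every $i$; with this label $H_\tau(Y|U)=h(p)$, and (L2) fails at $p=\frac12$. The conditional law of $Y_i$ given all other coordinates is $\delta_{y_i}$; with this label $H_\tau(Y|U)=0$, and (L1) fails for $0<p<1$. A good label must use the past, for accurate prediction, and only the past, for correct counting.

In general the product of the conditional probabilities along any $\mathbf y\in A$ is $1/|A|$ by the chain rule, which will give (L2); and (L1) holds for any labels computed causally from $\mathbf y$. The one remaining defect is that predicted laws may take too many values for a count of types. Quantizing them repairs this.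

\section{Joint laws, types and approximation}\label{sec:prelim}

\subsection{The formulas in terms of joint laws}
For a finite $\mathcal U$ and $\tau\in\mathcal P(\mathcal U\times\mathcal Y)$ let
\[
\Sigma(\tau)=\{\sigma\in\mathcal P(\mathcal X\times\mathcal U\times\mathcal Y):\ \sigma_{UY}=\tau,\ \sigma_X=P_X\},
\]
a compact convex set containing $P_X\times\tau$. Pairs $(Q_Y,P_{U|Y})$ generate exactly the laws $\tau$ with $\tau_Y=Q_Y$, and the laws $Q_YP_{U|Y}Q_{X|UY}$ with $Q_X=P_X$ are exactly the elements of $\Sigma(\tau)$. For $\sigma$ with $\sigma_X=P_X$ and $R\ge0$ put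
\[
G(\sigma)=D(\sigma_{Y|X}\|W|P_X)+I_\sigma(X;U|Y),\qquad J_R(\sigma)=G(\sigma)+|I_\sigma(X;U)-R|^+,
\]
\[
g_R(\tau)=\inf_{\sigma\in\Sigma(\tau)}J_R(\sigma),\qquad g_R^{\rm sp}(\tau)=\inf\{G(\sigma):\ \sigma\in\Sigma(\tau),\ I_\sigma(X;U)\le R\},
\]
\[
F_R(Q)=\sup\{g_R(\tau):\ \mathcal U\text{ finite},\ \tau_Y=Q,\ I_\tau(U;Y)\le B\},
\]
and define $F_R^{\rm sp}(Q)$ in the same way from $g_R^{\rm sp}$. The value $R=0$ is allowed because it is used in Section~\ref{sec:part3}. For $R>0$ we have $E^*=\inf_QF_R(Q)$ and $E_{\rm sp}=\inf_QF_R^{\rm sp}(Q)$. Since $J_R=G$ where $I_\sigma(X;U)\le R$, we get $g_R\le g_R^{\rm sp}$ and hence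
\begin{equation}\label{eq:starsp}
E^*\le E_{\rm sp}.
\end{equation}
We call $\tau$ \emph{feasible} if $I_\tau(U;Y)\le B$.

Zeros of $W$ need some care. For a given $\mathcal U$ let
\[
\Pi=\{\sigma\in\mathcal P(\mathcal X\times\mathcal U\times\mathcal Y):\ \sigma_X=P_X,\ \sigma(x,u,y)=0\text{ if }W(y|x)=0\},
\]
a compact polytope. If $\sigma_X=P_X$ and $\sigma\notin\Pi$, then $G(\sigma)=J_R(\sigma)=\infty$. On $\Pi$ we have $D(\sigma_{Y|X}\|W|P_X)=-H_\sigma(Y|X)-\mathbb E_\sigma\log W(Y|X)$ and $I_\sigma(X;U|Y)=H_\sigma(X|Y)-H_\sigma(X|UY)$. Since $H_\sigma(X|Y)-H_\sigma(Y|X)=H(P_X)-H(\sigma_Y)$,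
\begin{equation}\label{eq:G}
G(\sigma)=H(P_X)-H(\sigma_Y)-H_\sigma(X|UY)-\mathbb E_\sigma\log W(Y|X)\qquad(\sigma\in\Pi).
\end{equation}
So $G$ and $J_R$ are finite and continuous on the closed set $\Pi$, and lower semicontinuous (l.s.c.) on $\{\sigma_X=P_X\}$.

Let $\mathcal Q$ be the set of output laws $\sum_xP_X(x)V(\cdot|x)$ of channels $V$ such that $V(y|x)=0$ whenever $W(y|x)=0$. It is compact and contains $P_Y$. Moreover
\begin{equation}\label{eq:feasible}
\Sigma(\tau)\cap\Pi\ne\emptyset\iff\tau_Y\in\mathcal Q .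
\end{equation}
If $\sigma\in\Sigma(\tau)\cap\Pi$, take $V(\cdot|x)=\sigma_{Y|X=x}$ when $P_X(x)>0$ and $V(\cdot|x)=W(\cdot|x)$ otherwise. Conversely, if $\tau_Y=\sum_xP_X(x)V(\cdot|x)\in\mathcal Q$, put $\sigma(x,u,y)=\tau(u,y)P_X(x)V(y|x)/\tau_Y(y)$ when $\tau_Y(y)>0$ and $\sigma(x,u,y)=0$ otherwise. Then $\sigma$ vanishes where $W$ does, $\sigma_{UY}=\tau$, and $\sigma_X=P_X$ because $P_X(x)V(y|x)=0$ when $\tau_Y(y)=0$. Consequently $F_R(Q)=F_R^{\rm sp}(Q)=\infty$ for $Q\notin\mathcal Q$.

\subsection{Types}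
An \emph{$n$-type} on a finite set $\mathcal A$ is a distribution $Q$ such that every $nQ(a)$ is an integer, and $T_Q^n\subseteq\mathcal A^n$ is the set of sequences with empirical distribution $Q$. We use the following facts \cite[Lemmas 2.2, 2.3, 2.5]{CK}.
\begin{itemize}
\item[(T1)] There are at most $(n+1)^{|\mathcal A|}$ $n$-types on $\mathcal A$.
\item[(T2)] $(n+1)^{-|\mathcal A|}e^{nH(Q)}\le|T_Q^n|\le e^{nH(Q)}$.
\item[(T3)] For a joint $n$-type $\kappa$ on $\mathcal A\times\mathcal B$ and $\mathbf b\in T^n_{\kappa_B}$,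
\[
(n+1)^{-|\mathcal A||\mathcal B|}e^{nH_\kappa(A|B)}\le|\{\mathbf a:(\mathbf a,\mathbf b)\in T_\kappa^n\}|\le e^{nH_\kappa(A|B)}.
\]
\end{itemize}

Both the converse and the scheme must replace laws by nearby types without disturbing marginals or zeros. The next lemma does this.

\begin{lemma}[Rounding]\label{lem:round}
(a) A nonnegative vector with integer sum can be rounded, each entry to its floor or ceiling, so that the sum is kept. (b) A nonnegative matrix with integer row and column sums can be rounded, each entry to its floor or ceiling, so that all row and column sums are kept. In both cases zero entries stay zero.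
\end{lemma}
\begin{proof}
(a) The fractional parts add up to an integer, which is at most the number of non-integer entries. Round up that many non-integer entries and round the rest down.

(b) Consider the bipartite graph between rows and columns whose edges are the non-integer entries. A row or column with an integer sum cannot contain exactly one non-integer entry, so no vertex has degree $1$. Hence, if there is an edge, there is a cycle, and it has even length. Add $+t$ and $-t$ alternately to the entries along the cycle, with the smallest $t>0$ for which some entry on the cycle becomes an integer. All sums are kept, every entry stays between its original floor and ceiling, integer entries are untouched, and the number of non-integer entries drops. Iterate.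
\end{proof}

We also use Hoffman's bound \cite{Hoffman}: for every matrix $A$ there is $c(A)<\infty$ such that for every $b$ with $\mathcal F(b)=\{z:Az\le b\}\ne\emptyset$ and every $z_0$, the distance from $z_0$ to $\mathcal F(b)$ is at most $c(A)\|(Az_0-b)^+\|$, where $(\cdot)^+$ is taken entrywise. The constant depends only on $A$, and this is the point in the following lemma, which lets us move a competitor $\sigma$ along when $\tau$ moves.

\begin{lemma}[Approximation]\label{lem:approx}
Fix $\mathcal U$. Let $\tau_j\to\tau$ with $(\tau_j)_Y\in\mathcal Q$, and let $\sigma\in\Sigma(\tau)\cap\Pi$. Then there are $\sigma_j\in\Sigma(\tau_j)\cap\Pi$ with $\sigma_j\to\sigma$. If each $\tau_j$ is an $n_j$-type with $n_j$ admissible and $n_j\to\infty$, then $\sigma_j$ can be chosen to be an $n_j$-type.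
\end{lemma}
\begin{proof}
For every $\tau'$, the set $\Sigma(\tau')\cap\Pi$ is the solution set of a linear system: nonnegativity, prescribed zeros, $X$-marginal $P_X$, and $UY$-marginal $\tau'$. Writing equalities as pairs of inequalities, the matrix of the system does not depend on $\tau'$; only the right-hand side does. For $\tau'=\tau_j$ the system is solvable by \eqref{eq:feasible}, and $\sigma$ violates it by $O(\|\tau_j-\tau\|)$. Hoffman's bound gives $\sigma_j'\in\Sigma(\tau_j)\cap\Pi$ with $\sigma_j'\to\sigma$.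

For the last claim, regard $n_j\sigma_j'(x,(u,y))$ as a matrix with rows $x$ and columns $(u,y)$. Its row sums $n_jP_X(x)$ and column sums $n_j\tau_j(u,y)$ are integers, so Lemma~\ref{lem:round}(b) applies. The entries of $\sigma_j'$ move by at most $1/n_j$, so the limit is unchanged, and the zeros required in $\Pi$ are kept.
\end{proof}

\section{The converse}\label{sec:converse}

\subsection{Three tools}
The first tool is property (L1) of Section~\ref{sec:bin}, valid for all causal labels.

\begin{lemma}[Causal counting]\label{lem:causal}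
Let $\mathcal S$ be finite, let $s_i:\mathcal Y^{i-1}\to\mathcal S$ for $i=1,\dots,n$, and put $\mathbf s(\mathbf y)=(s_i(y^{i-1}))_{i=1}^n$. For every joint $n$-type $\kappa$ on $\mathcal S\times\mathcal Y$,
\[
|\{\mathbf y\in\mathcal Y^n:\ (\mathbf s(\mathbf y),\mathbf y)\in T^n_\kappa\}|\le e^{nH_\kappa(Y|S)} .
\]
\end{lemma}
\begin{proof}
Define $\kappa(\cdot|s)$ as an arbitrary distribution where $\kappa_S(s)=0$. Then $\nu(\mathbf y)=\prod_i\kappa(y_i|s_i(y^{i-1}))$ is a probability distribution on $\mathcal Y^n$: sum over $y_n$, then over $y_{n-1}$, and so on. This is where causality enters. On the set in question $\nu(\mathbf y)=\exp\{n\sum_{s,y}\kappa(s,y)\log\kappa(y|s)\}=e^{-nH_\kappa(Y|S)}$, so the set has at most $e^{nH_\kappa(Y|S)}$ elements.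
\end{proof}

The second tool quantizes the predicted laws. For $k\ge1$ and $v\in\mathcal P(\mathcal Y)$ let
\[
q_k(v)(y)=\frac{\lceil kv(y)\rceil}{\sum_{y'}\lceil kv(y')\rceil},\qquad\mathcal U_k=q_k(\mathcal P(\mathcal Y)),
\]
where $k$ is an integer. The set $\mathcal U_k$ is finite, of size at most $(k+1)^{|\mathcal Y|}$, and each of its elements $u=u(\cdot)$ is itself a distribution on $\mathcal Y$. Since $\sum_{y'}\lceil kv(y')\rceil\le k+|\mathcal Y|$ and $\lceil kv(y)\rceil\ge kv(y)$,
\begin{equation}\label{eq:quant}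
v(y)\le e^{\delta_k}q_k(v)(y)\quad\text{for all }y,\qquad\delta_k=\log(1+|\mathcal Y|/k).
\end{equation}
This is why we round up: a predicted probability is never replaced by one that is much smaller.

The third tool extends the collision bound \eqref{eq:crowd} from indicators to bounded variables.

\begin{lemma}\label{lem:crowd}
Let $M\ge2$ be an integer, let $K>0$, and let $Z_1,\dots,Z_M$ be i.i.d.\ in $[0,K]$ with mean $a$. Then
\[
\mathbb E\Bigl[\sum_mZ_m-\max_mZ_m\Bigr]\ge\frac{Ma}4\min\Bigl\{1,\frac{(M-1)a}K\Bigr\}.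
\]
\end{lemma}
\begin{proof}
Let $p=a/K$ and $\beta_m=1\{V_m\le Z_m/K\}$, where $V_1,\dots,V_M$ are i.i.d.\ uniform on $[0,1]$ and independent of $Z=(Z_1,\dots,Z_M)$. The $\beta_m$ are i.i.d.\ Bernoulli with mean $p$, and $\max_mZ_m/K=\max_m\mathbb E[\beta_m|Z]\le\mathbb E[\max_m\beta_m|Z]$. Hence $\mathbb E\max_mZ_m\le K(1-(1-p)^M)$. As $\mathbb E\sum_mZ_m=KMp$, the claim follows from $K$ times \eqref{eq:crowd}.
\end{proof}

\subsection{A bound at finite block length}
\begin{proposition}\label{prop:finite}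
Fix $k$, let $\mathcal U=\mathcal U_k$, let $n$ be admissible with $e^{nR}\ge2$, and put $N=(n+1)^{|\mathcal U||\mathcal Y|}$, $N'=(n+1)^{|\mathcal X||\mathcal U||\mathcal Y|}$. For every $(\phi_n,\psi_n)$ and every $n$-type $Q$ on $\mathcal Y$ there is a joint $n$-type $\tau$ on $\mathcal U\times\mathcal Y$ with $\tau_Y=Q$ such that
\begin{itemize}
\item[(i)] $I_\tau(U;Y)\le B+\frac1n\log\bigl(2N(n+1)^{|\mathcal Y|}\bigr)$;
\item[(ii)] for every $n$-type $\sigma\in\Sigma(\tau)\cap\Pi$,
\[
P_e^{(n)}\ge\frac{e^{-n(J_R(\sigma)+\delta_k)}}{32\,N^2N'^2(n+1)^{|\mathcal Y|}} .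
\]
\end{itemize}
\end{proposition}

The order of quantifiers matches that of $E^*$: the output type $Q$ is arbitrary, then the scheme determines $\tau$, and then $\sigma$ is arbitrary.

\begin{proof}
\emph{Labels and cells.} Let $T=T_Q^n$ and $A_l=\phi_n^{-1}(l)\cap T$, and consider only those $l$ with $A_l\ne\emptyset$. Let $\mu_l$ be uniform on $A_l$. Put
\[
u_i(l,y^{i-1})=q_k\bigl(\mu_l(Y_i=\cdot\,|\,Y^{i-1}=y^{i-1})\bigr)
\]
if the prefix $y^{i-1}$ has positive $\mu_l$-probability, and a fixed $u_0\in\mathcal U$ otherwise. Write $\mathbf u(l,\mathbf y)=(u_i(l,y^{i-1}))_{i=1}^n$. For a joint $n$-type $\tau$ let $A_{l,\tau}=\{\mathbf y\in A_l:(\mathbf u(l,\mathbf y),\mathbf y)\in T_\tau^n\}$. By (T1) these sets partition $A_l$ into at most $N$ cells.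

\emph{Choice of $\tau$.} As in Section~\ref{sec:noiseless}, we need cells that are heavy individually and carry a good share of the total. Call $(l,\tau)$ heavy if $|A_{l,\tau}|\ge|A_l|/(2N)$. For each $l$ the other cells contain at most $|A_l|/2$ points together, so the heavy cells contain at least $|T|/2$ points in total. At most $N$ types $\tau$ occur. Hence there is a $\tau$ for which $\mathcal H=\{l:(l,\tau)\text{ heavy}\}$ satisfies, by (T2),
\begin{equation}\label{eq:total}
\sum_{l\in\mathcal H}|A_{l,\tau}|\ge\frac{|T|}{2N}\ge\frac{e^{nH(Q)}}{2N(n+1)^{|\mathcal Y|}} .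
\end{equation}
These cells are nonempty subsets of $T_Q^n$, so $\tau_Y=Q$.

\emph{Proof of (i).} Lemma~\ref{lem:causal} with $s_i=u_i(l,\cdot)$ gives $|A_{l,\tau}|\le e^{nH_\tau(Y|U)}$, and $|\mathcal H|\le e^{nB}$. With \eqref{eq:total}, $H(Q)-H_\tau(Y|U)\le B+\frac1n\log(2N(n+1)^{|\mathcal Y|})$.

\emph{The cells are large.} This is (L2). Let $l\in\mathcal H$ and $\mathbf y\in A_{l,\tau}$. By the chain rule and \eqref{eq:quant},
\[
\frac1{|A_l|}=\prod_i\mu_l(y_i|y^{i-1})\le e^{n\delta_k}\prod_iu_i(l,y^{i-1})(y_i)=e^{n\delta_k}\exp\Bigl\{n\sum_{u,y}\tau(u,y)\log u(y)\Bigr\}.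
\]
The label $u(\cdot)$ need not equal $\tau(\cdot|u)$, but Gibbs' inequality $\sum_y\tau(y|u)\log u(y)\le-H(\tau(\cdot|u))$ bounds the right side by $e^{n\delta_k-nH_\tau(Y|U)}$. Since $(l,\tau)$ is heavy,
\begin{equation}\label{eq:large}
|A_{l,\tau}|\ge\frac1{2N}e^{n(H_\tau(Y|U)-\delta_k)},\qquad l\in\mathcal H .
\end{equation}

\emph{Counting for (ii).} Fix an $n$-type $\sigma\in\Sigma(\tau)\cap\Pi$. For $l\in\mathcal H$ and $\mathbf x\in T_{P_X}^n$ let
\[
f_l(\mathbf x)=|\{\mathbf y\in A_{l,\tau}:\ (\mathbf x,\mathbf u(l,\mathbf y),\mathbf y)\in T_\sigma^n\}| .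
\]
We record three facts.
\begin{itemize}
\item Lemma~\ref{lem:causal} with $\mathcal S=\mathcal X\times\mathcal U$ and $s_i(y^{i-1})=(x_i,u_i(l,y^{i-1}))$ gives
\[
f_l(\mathbf x)\le K:=e^{nH_\sigma(Y|XU)}.
\]
\item For each $\mathbf y\in A_{l,\tau}$ the pair $(\mathbf u(l,\mathbf y),\mathbf y)$ has type $\tau=\sigma_{UY}$. By (T3) at least $e^{nH_\sigma(X|UY)}/N'$ sequences $\mathbf x$ complete it to type $\sigma$, and all of them lie in $T^n_{P_X}$. Summing over $\mathbf y$ and using (T2), for $\mathbf X$ uniform on $T_{P_X}^n$,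
\begin{equation}\label{eq:mean}
a_l:=\mathbb Ef_l(\mathbf X)\ge\frac1{N'}|A_{l,\tau}|\,e^{n(H_\sigma(X|UY)-H(P_X))} .
\end{equation}
\item Every pair $(\mathbf x,\mathbf y)$ counted by $f_l$ satisfies $W^n(\mathbf y|\mathbf x)=w:=e^{n\mathbb E_\sigma\log W(Y|X)}$, and $w>0$ because $\sigma\in\Pi$.
\end{itemize}

\emph{Collisions.} Let $M=M_n$ and let $\mathbf X_1,\dots,\mathbf X_M$ be the codewords. The sets $A_{l,\tau}\subseteq\phi_n^{-1}(l)$ are disjoint. Since the relay is oblivious, these sets, the labels and $\tau$ are determined by $\phi_n$ and $Q$ alone and do not depend on the codebook. Hence, for each $l$, the numbers $f_l(\mathbf X_1),\dots,f_l(\mathbf X_M)$ are i.i.d. For given $l$ and codebook, $\psi_n(l;\mathcal C_n)$ equals at most one $m$. Therefore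
\begin{align*}
P_e^{(n)}&=\mathbb E\,\frac1M\sum_m\sum_{\mathbf y}W^n(\mathbf y|\mathbf X_m)\,1\{\psi_n(\phi_n(\mathbf y);\mathcal C_n)\ne m\}\\
&\ge\frac wM\sum_{l\in\mathcal H}\mathbb E\Bigl[\sum_mf_l(\mathbf X_m)\,1\{\psi_n(l;\mathcal C_n)\ne m\}\Bigr]\\
&\ge\frac wM\sum_{l\in\mathcal H}\mathbb E\Bigl[\sum_mf_l(\mathbf X_m)-\max_mf_l(\mathbf X_m)\Bigr]
\ \ge\ \frac w4\sum_{l\in\mathcal H}a_l\min\Bigl\{1,\frac{(M-1)a_l}K\Bigr\},
\end{align*}
the last step by Lemma~\ref{lem:crowd}.

\emph{Evaluation.} Since $H_\sigma(Y|U)+H_\sigma(X|UY)-H_\sigma(Y|XU)=H_\sigma(X|U)$, \eqref{eq:large} and \eqref{eq:mean} give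
\[
\frac{a_l}K\ge\frac{e^{-n\delta_k}}{2NN'}\,e^{-nI_\sigma(X;U)} .
\]
Now $M-1\ge e^{nR}-1\ge\frac12e^{nR}$, and $\min\{1,\alpha\beta\}\ge\alpha\min\{1,\beta\}$ for $\alpha\in[0,1]$ and $\beta\ge0$. So each minimum above is at least $\frac{e^{-n\delta_k}}{4NN'}e^{-n|I_\sigma(X;U)-R|^+}$. On the other hand \eqref{eq:total}, \eqref{eq:mean} and \eqref{eq:G} give
\[
w\sum_{l\in\mathcal H}a_l\ge\frac{\exp\{n[H(Q)+H_\sigma(X|UY)-H(P_X)+\mathbb E_\sigma\log W(Y|X)]\}}{2NN'(n+1)^{|\mathcal Y|}}=\frac{e^{-nG(\sigma)}}{2NN'(n+1)^{|\mathcal Y|}} .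
\]
The product of these two lower bounds and $\frac14$ is the right side of (ii).
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}
Fix a sequence $(\phi_n,\psi_n)$ and let $\Lambda=\limsup_n-\frac1n\log P_e^{(n)}\in[0,\infty]$. We show that $\Lambda\le F_R(Q)$ for every $Q\in\mathcal P(\mathcal Y)$. For $Q\notin\mathcal Q$ this is trivial, because $F_R(Q)=\infty$.

Let $Q=\sum_xP_X(x)V(\cdot|x)\in\mathcal Q$, with $V$ vanishing where $W$ does, and fix $k$. For admissible $n$ round each vector $nP_X(x)V(\cdot|x)$ by Lemma~\ref{lem:round}(a) to integers $N_n(x,\cdot)$, and put $Q_n(y)=\frac1n\sum_xN_n(x,y)$. Then $Q_n$ is an $n$-type and $Q_n\to Q$. Also $Q_n\in\mathcal Q$: since zeros are kept, $N_n(x,\cdot)/(nP_X(x))$ for $P_X(x)>0$, completed by $W(\cdot|x)$ for $P_X(x)=0$, is a channel that vanishes where $W$ does. For all large $n$ let $\tau_n$ be the type given by Proposition~\ref{prop:finite} for $Q_n$. Pass to a subsequence along which $-\frac1n\log P_e^{(n)}\to\Lambda$, and then to one along which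 $\tau_n\to\tau$. The second step is possible because $k$, and hence $\mathcal U_k$, is fixed. Then $\tau_Y=Q$, and $I_\tau(U;Y)\le B$ by (i) and continuity of mutual information.

Let $\sigma\in\Sigma(\tau)\cap\Pi$; this set is nonempty by \eqref{eq:feasible}. Lemma~\ref{lem:approx} gives $n$-types $\sigma_n\in\Sigma(\tau_n)\cap\Pi$ with $\sigma_n\to\sigma$. In (ii) the prefactor is polynomial in $n$, since $k$ is fixed, and $J_R$ is continuous on $\Pi$; so $\Lambda\le J_R(\sigma)+\delta_k$. Taking the infimum over $\sigma$, and recalling that $J_R=\infty$ off $\Pi$, we get $\Lambda\le g_R(\tau)+\delta_k\le F_R(Q)+\delta_k$. Now let $k\to\infty$; the law $\tau$ depends on $k$, but the outer bound does so only through $\delta_k\to0$.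

Hence $\Lambda\le\inf_QF_R(Q)=E^*$ for every sequence, that is, $E\le E^*$. Together with \eqref{eq:starsp} this proves Theorem~\ref{thm:A}. \qed

\begin{remark}
The result does not change if relay and receiver may use shared or private randomness independent of message, codebook and channel. The error is then an average of errors of deterministic pairs, hence at least $P_n^\star$, and the bound just proved applies to a sequence of minimizing pairs.
\end{remark}

\section{Achievability}\label{sec:ach}

The scheme is the one in the heuristic of Section~\ref{sec:guess}. The only difficulty is uniformity: for each output type $Q$ the relay needs a test channel that is good for $Q$ and leaves some room in the rate constraint, and the auxiliary alphabets must stay bounded. This follows from semicontinuity and compactness.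

\begin{lemma}\label{lem:gcont}
Let $R\ge0$ and fix $\mathcal U$. The infimum defining $g_R(\tau)$ is attained, $g_R$ is l.s.c.\ on $\mathcal P(\mathcal U\times\mathcal Y)$, and $g_R$ is finite and continuous on $\{\tau:\tau_Y\in\mathcal Q\}$.
\end{lemma}
\begin{proof}
The infimum is attained because $J_R$ is l.s.c.\ on the compact set $\Sigma(\tau)$. Let $\tau_j\to\tau$ with minimizers $\sigma_j$. Along a subsequence that realizes $\liminf g_R(\tau_j)$ we may assume $\sigma_j\to\sigma$; then $\sigma\in\Sigma(\tau)$ and $g_R(\tau)\le J_R(\sigma)\le\liminf g_R(\tau_j)$. If $\tau_Y\in\mathcal Q$, then $g_R(\tau)$ is finite by \eqref{eq:feasible}, and a minimizer $\sigma$ lies in $\Pi$. If in addition $\tau_j\to\tau$ with $(\tau_j)_Y\in\mathcal Q$, Lemma~\ref{lem:approx} provides $\sigma_j\in\Sigma(\tau_j)\cap\Pi$ with $\sigma_j\to\sigma$, so $\limsup g_R(\tau_j)\le\lim J_R(\sigma_j)=g_R(\tau)$.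
\end{proof}

For $Q\in\mathcal P(\mathcal Y)$ and a channel $V$ from $\mathcal Y$ to $\mathcal U$ write $QV(u,y)=Q(y)V(u|y)$.

\begin{lemma}\label{lem:robust}
Let $R\ge0$, $\gamma\in\mathbb R$ and $F_R(Q)>\gamma$. There are $\mathcal U$, a channel $V$ from $\mathcal Y$ to $\mathcal U$, and $\eta,r>0$ such that every $\tau'\in\mathcal P(\mathcal U\times\mathcal Y)$ with $\|\tau'-QV\|_1\le2r$ satisfies $g_R(\tau')>\gamma$ and $I_{\tau'}(U;Y)\le B-\eta$. In particular $F_R$ is l.s.c.
\end{lemma}
\begin{proof}
Take $\tau=QV_0$ with $I_\tau(U;Y)\le B$ and $g_R(\tau)>\gamma$. Let $V_s(u|y)=(1-s)V_0(u|y)+s\tau_U(u)$. Mutual information is convex in the channel and vanishes for the constant channel $\tau_U$, so $I(Q,V_s)\le(1-s)B<B$ for $0<s\le1$; here $B>0$ is used. By lower semicontinuity, $g_R(QV_s)>\gamma$ for small $s>0$. Fix such an $s$ and put $V=V_s$. Lower semicontinuity of $g_R$ and continuity of $I$ at $QV$ give $\eta$ and $r$. Since $\|Q'V-QV\|_1=\|Q'-Q\|_1$, we get $F_R(Q')>\gamma$ whenever $\|Q'-Q\|_1\le2r$.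
\end{proof}

We also need $E^*<\infty$. For $\tau$ with $\tau_Y=P_Y$ let
\begin{equation}\label{eq:sigma0}
\sigma_0(x,u,y)=\tau(u,y)P_{X|Y}(x|y),
\end{equation}
the law under which the channel behaves typically and $X-Y-U$ is a Markov chain. Then $\sigma_0\in\Sigma(\tau)$ and $G(\sigma_0)=0$, and $I_{\sigma_0}(X;U)\le C$ if $\tau$ is feasible. Hence
\begin{equation}\label{eq:finite}
E^*\le F_R(P_Y)\le|C-R|^+<\infty ;
\end{equation}
here $C\le I(P_X,W)<\infty$ by data processing.

\begin{proof}[Proof of Theorem~\ref{thm:B}]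
Theorem~\ref{thm:A}, applied to a sequence of minimizing pairs, gives $\limsup_n-\frac1n\log P_n^\star\le E^*$. Fix $\varepsilon>0$ and put $\gamma=E^*-\varepsilon$. We construct $(\phi_n,\psi_n)$ with $\liminf_n-\frac1n\log P_e^{(n)}\ge\gamma$.

\emph{Choice of types.} We have $F_R(Q)\ge E^*>\gamma$ for all $Q$. Apply Lemma~\ref{lem:robust} at each $Q$ and cover the compact set $\mathcal P(\mathcal Y)$ by finitely many balls $\{\|\cdot-Q^j\|_1<r_j\}$ with data $(\mathcal U^j,V^j,\eta_j,r_j)$. Let $c=\max_j|\mathcal U^j|$ and $\eta=\min_j\eta_j$, and take $n$ so large that $c|\mathcal Y|/n\le\min_jr_j$. For each $n$-type $Q$ on $\mathcal Y$ pick a ball $j$ containing it and round each vector $nQ(y)V^j(\cdot|y)$, whose sum is the integer $nQ(y)$, by Lemma~\ref{lem:round}(a). This yields a joint $n$-type $\tau_Q$ on $\mathcal U^j\times\mathcal Y$ with $Y$-marginal $Q$ and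
\[
\|\tau_Q-Q^jV^j\|_1\le\|\tau_Q-QV^j\|_1+\|Q-Q^j\|_1\le\frac{c|\mathcal Y|}n+r_j\le2r_j .
\]
So $g_R(\tau_Q)>\gamma$ and $I_{\tau_Q}(U;Y)\le B-\eta$.

\emph{Covering.} Let $\tau=\tau_Q$ and $p_0=(n+1)^{-c|\mathcal Y|}e^{-nI_\tau(U;Y)}\le1$. For $\mathbf y\in T_Q^n$ and $\mathbf U$ uniform on $T^n_{\tau_U}$, (T2) and (T3) give
\[
\Pr[(\mathbf U,\mathbf y)\in T_\tau^n]\ge(n+1)^{-c|\mathcal Y|}e^{nH_\tau(U|Y)-nH(\tau_U)}=p_0 .
\]
Draw $L=\lceil(n\log|\mathcal Y|+1)/p_0\rceil$ such sequences independently. The expected number of $\mathbf y\in T_Q^n$ for which none of them works is at most $|\mathcal Y|^n(1-p_0)^L\le|\mathcal Y|^ne^{-Lp_0}<1$. So there is a fixed list $\mathcal B_Q$ of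
\[
L\le(n\log|\mathcal Y|+2)(n+1)^{c|\mathcal Y|}e^{n(B-\eta)}
\]
sequences, and a map $\mathbf u(\cdot):T_Q^n\to\mathcal B_Q$ with $(\mathbf u(\mathbf y),\mathbf y)\in T_{\tau_Q}^n$.

\emph{Scheme.} The relay sends the type $Q$ of $\mathbf y$ and the index of $\mathbf u(\mathbf y)$ in $\mathcal B_Q$. For large $n$ this takes at most $(n+1)^{|\mathcal Y|}(n\log|\mathcal Y|+2)(n+1)^{c|\mathcal Y|}e^{n(B-\eta)}\le\lfloor e^{nB}\rfloor$ values, and the map does not depend on $\mathcal C_n$. The receiver recovers $\mathbf u=\mathbf u(\mathbf y)$ and outputs an $m$ that maximizes the empirical mutual information $\hat I(\mathbf x(m);\mathbf u)$, the mutual information of the joint type of $(\mathbf x(m),\mathbf u)$.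

\emph{Wrong codewords.} Let $\mathbf X,\mathbf Y$ be the sent codeword and the channel output. The other codewords are independent of $(\mathbf X,\mathbf Y)$ and uniform on $T_{P_X}^n$. Fix $\mathbf u$ and let $\mathbf X'$ be uniform on $T^n_{P_X}$. A joint type $\kappa$ of $(\mathbf X',\mathbf u)$ with $I_\kappa(X;U)\ge t$ has probability at most $e^{nH_\kappa(X|U)}/|T^n_{P_X}|\le(n+1)^{|\mathcal X|}e^{-nt}$, and there are at most $(n+1)^{c|\mathcal X|}$ joint types. So $\Pr[\hat I(\mathbf X';\mathbf u)\ge t]\le\beta_ne^{-nt}$ with $\beta_n=(n+1)^{|\mathcal X|(c+1)}$. If $(\mathbf X,\mathbf u(\mathbf Y),\mathbf Y)$ has type $\sigma$, an error requires a wrong codeword $\mathbf X'$ with $\hat I(\mathbf X';\mathbf u(\mathbf Y))\ge I_\sigma(X;U)$. Since $M_n-1<e^{nR}$, a union bound shows that, given this type, the error probability is at most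
\[
\min\{1,\beta_ne^{-n(I_\sigma(X;U)-R)}\}\le\beta_ne^{-n|I_\sigma(X;U)-R|^+} .
\]

\emph{Joint types.} The possible types are $n$-types $\sigma\in\Sigma(\tau_Q)$ with $Q=\sigma_Y$, and those outside $\Pi$ have probability $0$. For $\sigma\in\Pi$ there are at most $|T_Q^n|e^{nH_\sigma(X|UY)}$ pairs $(\mathbf x,\mathbf y)$ for which $(\mathbf x,\mathbf u(\mathbf y),\mathbf y)$ has type $\sigma$, by (T3), and each has probability $e^{n\mathbb E_\sigma\log W(Y|X)}/|T^n_{P_X}|$. By (T2) and \eqref{eq:G},
\[
\Pr[(\mathbf X,\mathbf u(\mathbf Y),\mathbf Y)\in T_\sigma^n]\le(n+1)^{|\mathcal X|}e^{-nG(\sigma)} .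
\]
There are at most $(n+1)^{|\mathcal Y|+c|\mathcal X||\mathcal Y|}$ pairs $(Q,\sigma)$, and $G(\sigma)+|I_\sigma(X;U)-R|^+=J_R(\sigma)\ge g_R(\tau_Q)>\gamma$ for each of them. Thus $P_e^{(n)}$ is at most a polynomial in $n$ times $e^{-n\gamma}$.

As $\varepsilon$ was arbitrary, $\liminf_n-\frac1n\log P_n^\star\ge E^*$. So the limit exists and equals $E^*$. In particular $E\ge E^*$, and $E=E^*$ by Theorem~\ref{thm:A}.
\end{proof}

\section{The structure of the exponent}\label{sec:structure}

We use Sion's minimax theorem \cite{Sion,Komiya} in the following special case. If $S$ is compact and convex, $\Theta$ is convex, both in Euclidean spaces, and $L(s,\theta)$ is continuous and convex in $s$, and continuous and concave in $\theta$, then $\min_s\sup_\theta L=\sup_\theta\min_sL$, where both sides may be $+\infty$.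

\subsection{Part 1: alphabet size and attainment}\label{sec:part1}
If $g_R(\tau)$ had the form $\sum_u\tau_U(u)\Phi(\tau(\cdot|u))$, a vertex argument would reduce the number of letters at once. It does not have this form, because the constraint $\sigma_X=P_X$ and the quantity $I_\sigma(X;U)$ couple the letters $u$. Lagrange multipliers decouple them.

For $Q\notin\mathcal Q$ every $\tau$ with $\tau_Y=Q$ gives the value $\infty$, and there is nothing to prove. Let $Q\in\mathcal Q$, $R\ge0$, $\tau_Y=Q$, and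
\[
S(\tau)=\{\sigma:\ \sigma_{UY}=\tau,\ \sigma(x,u,y)=0\text{ if }W(y|x)=0\},
\]
which is compact, convex, and nonempty by \eqref{eq:feasible}; the $X$-marginal is left free. For $\rho\ge0$ and $\lambda\in\mathbb R^{\mathcal X}$ let
\begin{multline*}
L_\tau(\sigma;\rho,\lambda)=H(P_X)-H(Q)-H_\sigma(X|UY)-\mathbb E_\sigma\log W(Y|X)\\
+\rho\bigl(H(P_X)-H_\sigma(X|U)-R\bigr)+\sum_x\lambda(x)\bigl(\sigma_X(x)-P_X(x)\bigr).
\end{multline*}
This is affine in $(\rho,\lambda)$. It is continuous and convex in $\sigma\in S(\tau)$, because $-H_\sigma(X|UY)=-H(\sigma)+H(\tau)$ and $-H_\sigma(X|U)=-H(\sigma_{XU})+H(\tau_U)$.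

Let $\Theta=[0,1]\times\mathbb R^{\mathcal X}$ when treating $g_R$, and $\Theta=[0,\infty)\times\mathbb R^{\mathcal X}$ when treating $g_R^{\rm sp}$. If $\sigma_X\ne P_X$, then $\sup_\Theta L_\tau=\infty$. If $\sigma_X=P_X$, then $H(P_X)-H_\sigma(X|U)=I_\sigma(X;U)$, and by \eqref{eq:G} the supremum is $J_R(\sigma)$ in the first case; in the second it is $G(\sigma)$ if $I_\sigma(X;U)\le R$ and $\infty$ otherwise. By Sion's theorem,
\begin{equation}\label{eq:dual}
g_R(\tau)\ \ (\text{resp. }g_R^{\rm sp}(\tau))\ =\ \sup_{(\rho,\lambda)\in\Theta}\ \min_{\sigma\in S(\tau)}L_\tau(\sigma;\rho,\lambda).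
\end{equation}

With $v_u=\tau(\cdot|u)$ for $\tau_U(u)>0$, a $\sigma\in S(\tau)$ is an arbitrary choice, separately for each such $u$, of a law $\kappa_u$ on $\mathcal X\times\mathcal Y$ with $Y$-marginal $v_u$ that vanishes where $W$ does. Therefore
\[
\min_{S(\tau)}L_\tau(\cdot;\rho,\lambda)=c_0(\rho,\lambda,Q)+\sum_{u:\,\tau_U(u)>0}\tau_U(u)\,\Phi_{\rho,\lambda}(v_u),
\]
where $c_0=H(P_X)-H(Q)+\rho(H(P_X)-R)-\sum_x\lambda(x)P_X(x)$ and
\[
\Phi_{\rho,\lambda}(v)=\min_\kappa\bigl\{-H_\kappa(X|Y)-\mathbb E_\kappa\log W(Y|X)-\rho H(\kappa_X)+\mathbb E_\kappa\lambda(X)\bigr\},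
\]
the minimum being over $\kappa\in\mathcal P(\mathcal X\times\mathcal Y)$ with $\kappa_Y=v$ and $\kappa(x,y)=0$ where $W(y|x)=0$. The numbers $\Phi_{\rho,\lambda}(v_u)$ are finite, since $S(\tau)\ne\emptyset$.

Fix $(\rho,\lambda)\in\Theta$ and maximize $\sum_uw_u\Phi_{\rho,\lambda}(v_u)$ over $w\ge0$ subject to the $|\mathcal Y|+1$ linear equations
\[
\sum_uw_uv_u=Q,\qquad\sum_uw_uH(v_u)=H_\tau(Y|U),
\]
with $u$ ranging over the letters with $\tau_U(u)>0$. The feasible set contains $\tau_U$ and is compact, since the first equations force $\sum_uw_u=1$. An optimal vertex $w$ has at most $|\mathcal Y|+1$ positive entries. Let $\tau'(u,y)=w_uv_u(y)$. Then $\tau'_Y=Q$, $I_{\tau'}(U;Y)=H(Q)-\sum_uw_uH(v_u)=I_\tau(U;Y)$, and by \eqref{eq:dual}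
\[
g_R(\tau')\ge\min_{S(\tau')}L_{\tau'}(\cdot;\rho,\lambda)\ge\min_{S(\tau)}L_\tau(\cdot;\rho,\lambda).
\]
The law $\tau'$ depends on $(\rho,\lambda)$, but that does no harm. Taking the supremum over $(\rho,\lambda)$, we see that if $\tau$ is feasible, then the supremum of $g_R$ over feasible laws with $Y$-marginal $Q$ on at most $|\mathcal Y|+1$ letters is at least $g_R(\tau)$. With the other choice of $\Theta$ the argument gives the same for $g_R^{\rm sp}$. This proves the cardinality bound.

\emph{Attainment in $E^*$.} The inner infimum is attained by Lemma~\ref{lem:gcont}. For $Q\in\mathcal Q$ the function $g_R$ is continuous on the compact set of $\tau\in\mathcal P(\{1,\dots,|\mathcal Y|+1\}\times\mathcal Y)$ with $\tau_Y=Q$ and $I_\tau(U;Y)\le B$, so the supremum is attained; for $Q\notin\mathcal Q$ every $\tau$ attains the value $\infty$. The outer infimum is attained because $F_R$ is l.s.c.\ (Lemma~\ref{lem:robust}) on a compact set.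

For later use we record that, for $R\ge0$,
\begin{equation}\label{eq:usc}
F_R\text{ is upper semicontinuous on }\mathcal Q .
\end{equation}
Indeed, let $Q_j\to Q$ in $\mathcal Q$ with maximizers $\tau_j$ on $\{1,\dots,|\mathcal Y|+1\}\times\mathcal Y$. Along a subsequence that realizes $\limsup F_R(Q_j)$ we may assume $\tau_j\to\tau$. Then $\tau_Y=Q$, $I_\tau(U;Y)\le B$, and $F_R(Q_j)=g_R(\tau_j)\to g_R(\tau)\le F_R(Q)$ by Lemma~\ref{lem:gcont}. \qed

\subsection{Part 2: positivity}
For $\sigma\in\Sigma(\tau)$ we have $G(\sigma)\ge D(\sigma_{Y|X}\|W|P_X)=D(\sigma_{XY}\|P_{XY})\ge D(\tau_Y\|P_Y)$ by data processing, so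
\begin{equation}\label{eq:div}
F_R(Q)\ge D(Q\|P_Y)\qquad(R\ge0).
\end{equation}

The bound $E\le|C-R|^+$ is \eqref{eq:finite} combined with Theorem~\ref{thm:A}. If $R\ge C$, then for every feasible $\tau$ with $\tau_Y=P_Y$ the law $\sigma_0$ of \eqref{eq:sigma0} satisfies $I_{\sigma_0}(X;U)\le C\le R$ and $G(\sigma_0)=0$. Hence $F_R^{\rm sp}(P_Y)=0$, so $E_{\rm sp}=0$; and $0\le E\le E_{\rm sp}$ gives $E=0$.

Let $R<C$ and let $Q^*$ minimize $F_R$; it exists by part~1. If $Q^*\ne P_Y$, then $E^*\ge D(Q^*\|P_Y)>0$ by \eqref{eq:div}. If $Q^*=P_Y$, pick a feasible $\tau$ with $\tau_Y=P_Y$ and $I_{\sigma_0}(X;U)>R$, which exists by the definition of $C$. Suppose $g_R(\tau)=0$. A minimizer $\sigma$ then has $D(\sigma_{Y|X}\|W|P_X)=0$ and $I_\sigma(X;U|Y)=0$, so $\sigma_{XY}=P_{XY}$ and $X-Y-U$ is a Markov chain, which means $\sigma=\sigma_0$. But $J_R(\sigma_0)=I_{\sigma_0}(X;U)-R>0$, a contradiction. So $E^*=F_R(P_Y)\ge g_R(\tau)>0$. In both cases $E=E^*>0$ by Theorem~\ref{thm:B}. \qed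

\subsection{Part 3: agreement with $E_{\rm sp}$ near $C$}\label{sec:part3}
For each $\tau$, both $g_R(\tau)$ and $g_R^{\rm sp}(\tau)$ come from one concave function of a multiplier $\rho$; they differ only in whether $\rho>1$ is allowed. For $\tau_Y\in\mathcal Q$ and $\rho\ge0$ let
\[
E_0(\rho,\tau)=\min_{\sigma\in\Sigma(\tau)\cap\Pi}\bigl[G(\sigma)+\rho I_\sigma(X;U)\bigr].
\]
As a minimum of affine functions it is concave in $\rho$; moreover $E_0(0,\tau)\ge0$ and $E_0(1,\tau)=g_0(\tau)$. On $\Sigma(\tau)\cap\Pi$ the functions $G(\sigma)$ and $I_\sigma(X;U)$ are continuous. They are convex there as well: in \eqref{eq:G} and in $I_\sigma(X;U)=H(P_X)-H_\sigma(X|U)$ the laws $\sigma_{UY}=\tau$ and $\sigma_X=P_X$ are fixed, so the convexity noted in Section~\ref{sec:part1} applies. Sion's theorem for $G(\sigma)+\rho(I_\sigma(X;U)-R)$ gives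
\begin{equation}\label{eq:legendre}
g_R(\tau)=\sup_{0\le\rho\le1}[E_0(\rho,\tau)-\rho R],\qquad g_R^{\rm sp}(\tau)=\sup_{\rho\ge0}[E_0(\rho,\tau)-\rho R].
\end{equation}
So the two agree whenever no $\rho>1$ helps.

\begin{lemma}\label{lem:claim}
Let $R>0$. If $Q^*$ minimizes $F_R$ and $F_0(Q^*)\le R$, then $E^*=E_{\rm sp}$.
\end{lemma}
\begin{proof}
By \eqref{eq:finite}, $F_R(Q^*)<\infty$, so $Q^*\in\mathcal Q$. Let $\tau$ be feasible with $\tau_Y=Q^*$, and let $\rho\ge1$. By concavity,
\[
E_0(1,\tau)\ge\bigl(1-\tfrac1\rho\bigr)E_0(0,\tau)+\tfrac1\rho E_0(\rho,\tau)\ge\tfrac1\rho E_0(\rho,\tau),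
\]
so $E_0(\rho,\tau)-\rho R\le\rho(g_0(\tau)-R)\le\rho(F_0(Q^*)-R)\le0\le E_0(0,\tau)$. Hence in \eqref{eq:legendre} the values $\rho>1$ contribute nothing, and $g_R^{\rm sp}(\tau)=g_R(\tau)$. Taking the supremum over $\tau$, $E_{\rm sp}\le F_R^{\rm sp}(Q^*)=F_R(Q^*)=E^*$, and \eqref{eq:starsp} gives equality.
\end{proof}

We now verify $F_0(Q^*)\le R$ for $R$ below and near $C$. For such $R$ the minimizer $Q^*$ is close to $P_Y$, and $F_0$ is upper semicontinuous on $\mathcal Q$, so it is enough that $F_0(P_Y)<C$.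

\emph{$C>0$.} Since $H(P_Y)\ge I(P_X,W)>0$, we may use the erasure channel of Section~\ref{sec:noiseless} with $Y\sim P_Y$ and $s=\min\{1,B/H(P_Y)\}$. Then $I(Y;U)=sH(P_Y)\le B$ and $I(X;U)=sI(P_X,W)>0$.

\emph{$F_0(P_Y)<C$.} Let $\tau$ be feasible with $\tau_Y=P_Y$. For $J_0=G+I(X;U)$ the law $\sigma_0$ gives the value $I_{\sigma_0}(X;U)\le C$. Moving from $\sigma_0$ slightly toward $P_X\times\tau$ lowers the bound on $I(X;U)$ linearly, whereas $G$ grows only quadratically. To make this uniform in $\tau$, let $\sigma_t=(1-t)\sigma_0+t\,P_X\times\tau\in\Sigma(\tau)$ for $t\in[0,1]$. If $P_X(x)\tau(u,y)>0$, then $P_X(x)P_Y(y)>0$, hence $W(y|x)>0$ by the support assumption and $\sigma_0(x,u,y)>0$. So $P_X\times\tau\ll\sigma_0$ and $\sigma_t\in\Pi$. For every $\sigma\in\Sigma(\tau)\cap\Pi$, since $P_{X|Y}=P_XW/P_Y$ and $\sigma_Y=P_Y$,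
\[
D(\sigma\|\sigma_0)=-H_\sigma(X|UY)-\mathbb E_\sigma\log\frac{P_X(X)W(Y|X)}{P_Y(Y)}=G(\sigma)
\]
by \eqref{eq:G}. Write $\chi^2(\nu\|\mu)=\sum(\nu-\mu)^2/\mu$, the sum being over the support of $\mu$. By Jensen's inequality, $D(\nu\|\mu)\le\log(1+\chi^2(\nu\|\mu))\le\chi^2(\nu\|\mu)$ for $\nu\ll\mu$, so
\[
G(\sigma_t)\le\chi^2(\sigma_t\|\sigma_0)=t^2\chi^2(P_X\times\tau\|\sigma_0)=t^2\chi,\qquad
\chi:=\sum_{\substack{x,y:\\ P_X(x)P_Y(y)>0}}\frac{P_Y(y)P_X(x)^2}{P_{X|Y}(x|y)}-1<\infty .
\]
The formula for $\chi$ results from $\chi^2(\nu\|\mu)=\sum\nu^2/\mu-1$ and $(P_X\times\tau)^2/\sigma_0=\tau P_X^2/P_{X|Y}$ by summing over $u$; it does not depend on $\tau$. By convexity, and since $I(X;U)=0$ under $P_X\times\tau$, $I_{\sigma_t}(X;U)\le(1-t)I_{\sigma_0}(X;U)\le(1-t)C$. Hence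
\[
F_0(P_Y)\le\min_{0\le t\le1}\bigl[t^2\chi+(1-t)C\bigr]<C,
\]
because $C>0$ and the bracket equals $C$ at $t=0$ with derivative $-C$ there.

\emph{Conclusion.} Let $R'=\frac12(F_0(P_Y)+C)$, so $F_0(P_Y)<R'<C$. By \eqref{eq:usc} with $R=0$ there is $r>0$ such that $F_0(Q)\le R'$ for all $Q\in\mathcal Q$ with $\|Q-P_Y\|_1\le r$. Put $R_{\rm cr}=\max\{R',C-r^2/2\}<C$. Let $R\in[R_{\rm cr},C)$, $R>0$, and let $Q^*$ minimize $F_R$; then $Q^*\in\mathcal Q$. Pinsker's inequality $\|Q-P\|_1\le\sqrt{2D(Q\|P)}$, \eqref{eq:div} and \eqref{eq:finite} give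
\[
\|Q^*-P_Y\|_1\le\sqrt{2E^*}\le\sqrt{2(C-R)}\le r .
\]
So $F_0(Q^*)\le R'\le R$, Lemma~\ref{lem:claim} gives $E^*=E_{\rm sp}$, and $E=E_{\rm sp}$ by Theorem~\ref{thm:B}. For $R\ge C$ use part~2. \qed

\subsection{Part 4: strict inequality}
For the noiseless channel and $0<R<\min\{B,H(P_X)\}$, \eqref{eq:noiseless} gives $E^*=\min\{B,H(P_X)\}-R$ and $E_{\rm sp}=\infty$, and $E=E^*$ by Theorem~\ref{thm:B}. \qed

\begin{remark}
The support assumption in part~3 served only to obtain $F_0(P_Y)<C$; the conclusion holds whenever that inequality does. The assumption cannot simply be dropped. For the noiseless channel with $H(P_X)>0$ we have $C=\min\{B,H(P_X)\}$, since $I(X;U)=I(Y;U)$, and part~4 shows $E\ne E_{\rm sp}$ for every $0<R<C$. If $I(P_X,W)=0$, then $C=0$, and $E=E_{\rm sp}=0$ for all $R>0$ by part~2.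
\end{remark}

\begin{thebibliography}{9}
\bibitem{WJ} Han Wu and Hamdi Joudeh, ``Error Exponents for Oblivious Relaying and Connections to Source Coding with a Helper,'' arXiv:2505.00567 (2025).
\bibitem{CK} Csisz\'ar and K\"orner, \emph{Information Theory}, 2nd ed.
\bibitem{Hoffman} A. J. Hoffman, J. Res. Nat. Bur. Standards 49 (1952) 263--265.
\bibitem{Sion} M. Sion, Pacific J. Math. 8 (1958) 171--176.
\bibitem{Komiya} H. Komiya, Kodai Math. J. 11 (1988) 5--7.
\end{thebibliography}

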